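\title{Typical compact group extensions of an ergodic interval exchange are ergodic}

\begin{abstract}
Let $T$ be an interval exchange transformation of $n\ge 2$ intervals that is ergodic for Lebesgue measure, and let $G$ be a compact connected Lie group. A tuple $A\in G^n$ defines the skew product $(x,y)\mapsto(Tx,\phi(x)y)$, where $\phi$ equals $A_i$ on the $i$-th interval. We prove that this skew product is ergodic for almost every $A$. No Diophantine condition, Keane condition or unique ergodicity is needed. The proof finds, at arbitrarily small scales and around half of the points, an interval with two return words that extend to a basis of the free group and that are carried by subintervals of comparable length. We also describe the eigenfunctions of the typical extension, show that it is weakly mixing exactly when $T$ is, and determine its invariant measures when $T$ is minimal.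
\end{abstract}

\section{The question and the results}\label{sec:intro}

Fix $n\ge2$, a vector $\lambda=(\lambda_1,\dots,\lambda_n)$ of positive numbers with sum $1$, and a permutation $\pi$ of $\{1,\dots,n\}$. Put $d_0=0$, $d_i=\lambda_1+\dots+\lambda_i$ and $I_i=[d_{i-1},d_i)$. The \emph{interval exchange transformation} (IET) $T=(\lambda,\pi)$ is the map
\[
Tx=x+\sum_{\pi(j)<\pi(i)}\lambda_j-\sum_{j<i}\lambda_j\qquad(x\in I_i).
\]
It translates each $I_i$ so that $TI_i$ becomes the $\pi(i)$-th interval from the left. It is a right-continuous bijection of $[0,1)$ and preserves Lebesgue measure, which we denote by $|\cdot|$. We allow $T$ to be continuous at some of the points $d_i$. The permutation $\pi$ is \emph{irreducible} if $\pi(\{1,\dots,k\})\ne\{1,\dots,k\}$ for $1\le k<n$. If $\pi$ is not irreducible, some $[0,d_k)$ is invariant, so the permutation of an ergodic IET is always irreducible.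

Let $G$ be a compact connected Lie group with its normalized Haar measure. A tuple $A=(A_1,\dots,A_n)\in G^n$ defines the \emph{simple function} $\phi=\phi_A\colon[0,1)\to G$ equal to $A_i$ on $I_i$, and the \emph{$G$-extension}
\[
T_\phi\colon[0,1)\times G\to[0,1)\times G,\qquad T_\phi(x,y)=(Tx,\phi(x)y),
\]
which preserves the product of Lebesgue and Haar measure. If $T^jx\in I_{i_j}$ for $j\ge0$, then $T_\phi^N(x,y)=(T^Nx,\,A_{i_{N-1}}\cdots A_{i_0}y)$. Thus the extension records the product of the $A_i$ along the itinerary of $x$, and if $T_\phi$ is ergodic, then for almost every starting point these products equidistribute in $G$, jointly with $T^Nx$.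

Recall that a measure-preserving map $U$ of a probability space is \emph{ergodic} if every $F\in L^2$ with $F\circ U=F$ is almost everywhere constant. An \emph{eigenfunction} of $U$ is a nonzero $F\in L^2$ with $F\circ U=\zeta F$ for a number $\zeta$, and then $|\zeta|=1$. The map $U$ is \emph{weakly mixing} if all its eigenfunctions are constant. ``For almost every $A$'' means: for all $A$ outside a set of Haar measure zero in $G^n$. Such a property is said to hold for a \emph{typical} simple function, and a property holds for a \emph{typical} IET if, for each irreducible $\pi$, it holds for Lebesgue-almost every $\lambda$ in the simplex.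

The following is known. For a typical IET that is not isomorphic to an irrational rotation and a typical simple function, $T_\phi$ is weakly mixing. If $\pi$ is of rotation type, so that $T$ is a rotation, then $T_\phi$ is ergodic for typical $\lambda$ and typical $\phi$. In particular $T_\phi$ is ergodic for typical $T$ and typical $\phi$. The question, posed in \cite{Scheglov}, is whether the first ``typical'' can be removed:

\begin{quote}
If $T$ is any IET that is ergodic for Lebesgue measure and $G$ is any compact connected Lie group, is $T_\phi$ ergodic for a typical simple function $\phi$?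
\end{quote}

The hypotheses are the weakest that can be hoped for. Ergodicity of $T$ is necessary, because an invariant function of $T$ is an invariant function of $T_\phi$. Some tuples $A$ must be excluded: if all $A_i$ lie in a proper closed subgroup $H$, every function of the coset $Hy$ is invariant. The excluded set depends on $T$: for $G=S^1$, $Tx=x+\theta \bmod 1$ with $\theta$ irrational, and $A_1=A_2=e^{2\pi i\theta}$, the entries of $A$ generate a dense subgroup, yet $e^{2\pi ix}\,\overline{y}$ is invariant. Finally, connectedness matters: if $G$ is a nontrivial finite group, the single tuple $A=(1,\dots,1)$ has positive measure and gives a nonergodic extension.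

The answer to the question is yes.

\begin{theorem}\label{thm:A}
Let $T$ be an ergodic IET of $n\ge2$ intervals and $G$ a compact connected Lie group. For almost every $A\in G^n$, the extension $T_\phi$ with $\phi=\phi_A$ is ergodic.
\end{theorem}

The method gives two supplements, on which Theorem~\ref{thm:A} does not depend. Write $e(t)=e^{2\pi it}$. A \emph{character} of $G$ is a continuous homomorphism $\chi\colon G\to S^1$.

\begin{theorem}\label{thm:B}
Let $T$ be an ergodic IET of $n\ge2$ intervals and $G$ a compact connected Lie group.
\begin{enumerate}
\item[(1)] For almost every $A$, every eigenfunction of $T_\phi$ is an $L^2$-sum of functions $f(x)\overline{\chi(y)}$ with $\chi$ a character of $G$. If $G$ is semisimple, then for these $A$ all eigenfunctions of $T_\phi$ are functions of $x$ only.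
\item[(2)] For almost every $A$, the extension $T_\phi$ is weakly mixing if and only if $T$ is weakly mixing.
\item[(3)] If $G$ is not semisimple, then either for almost every $A$ all eigenfunctions of $T_\phi$ are functions of $x$ only, or for every $A$ there are eigenfunctions that are not. The second case holds if and only if
\begin{equation}\label{eq:star}
\begin{gathered}
\text{for all $s\in\mathbb R$ and all $i$ there is a measurable $f\colon[0,1)\to S^1$}\\
\text{with $e\bigl(s(\mathbf 1_{I_i}-\lambda_i)\bigr)=(f\circ T)/f$ almost everywhere.}
\end{gathered}\tag{$*$}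
\end{equation}
\end{enumerate}
\end{theorem}

An IET is \emph{minimal} if every orbit $\{T^jx:j\in\mathbb Z\}$ is dense.

\begin{theorem}\label{thm:C}
Let $T$ be a minimal IET of $n\ge2$ intervals and $G$ a compact connected Lie group. For almost every $A$, the $T_\phi$-invariant Borel probability measures are exactly the products $\nu\times\mathrm{Haar}$ with $\nu$ a $T$-invariant Borel probability measure.
\end{theorem}

Section~\ref{sec:reduction} reduces Theorem~\ref{thm:A} to the statement that a certain functional equation typically has no solution. Section~\ref{sec:model} shows on a rotation how to rule solutions out, and Sections~\ref{sec:group}--\ref{sec:main} carry this out in general. Theorems~\ref{thm:B} and~\ref{thm:C} are proved in Sections~\ref{sec:eigen} and~\ref{sec:measures}.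

\section{Reduction to a functional equation}\label{sec:reduction}

\subsection*{Fourier analysis in the fiber}
By the Peter--Weyl theorem, $G$ has countably many irreducible unitary representations $\sigma$ up to equivalence, all finite-dimensional, and the functions $\sqrt{\dim\sigma}\,\sigma_{kl}$ form an orthonormal basis of $L^2(G)$; here $\sigma_{kl}(y)$ are the matrix entries of $\sigma(y)$ in an orthonormal basis. The complex conjugates of these functions form an orthonormal basis too. For $F\in L^2([0,1)\times G)$ put
\[
f_\sigma(x)=\int_G F(x,y)\,\sigma(y)\,dy,
\]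
a matrix defined for almost every $x$. Its entry $f_{\sigma,kl}(x)$ is the inner product of $F(x,\cdot)$ with $\overline{\sigma_{kl}}$, so
\begin{equation}\label{eq:expansion}
F(x,y)=\sum_{\sigma}\sum_{k,l}\dim\sigma\cdot f_{\sigma,kl}(x)\,\overline{\sigma_{kl}(y)}\qquad\text{in }L^2.
\end{equation}
Suppose that $F\circ T_\phi=\zeta F$. The substitution $y\mapsto\phi(x)y$ preserves Haar measure, so for almost every $x$
\begin{equation}\label{eq:fourier}
f_\sigma(Tx)=\int_G F(Tx,\phi(x)y)\,\sigma(\phi(x)y)\,dy=\zeta\,\sigma(\phi(x))\,f_\sigma(x).
\end{equation}
Each column of $f_\sigma$ satisfies the same equation. The core of the paper is the following statement, in which $W^G$ denotes the space of vectors fixed by all of $G$.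

\begin{proposition}\label{prop:main}
Let $T$ be an ergodic IET of $n\ge2$ intervals, $G$ a compact connected Lie group, and $\rho$ a unitary representation of $G$ on a finite-dimensional space $W\ne0$ with $W^G=0$. For almost every $A\in G^n$ there is no measurable $f\colon[0,1)\to W$, not almost everywhere zero, with
\begin{equation}\label{eq:coh}
f(Tx)=\rho(\phi_A(x))\,f(x)\qquad\text{for almost every }x.
\end{equation}
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:A} from Proposition~\ref{prop:main}]
A nontrivial irreducible representation has no nonzero fixed vector, because the fixed vectors form an invariant subspace. There are countably many such representations, so for almost every $A$ the conclusion of Proposition~\ref{prop:main} holds for all of them. Fix such an $A$ and let $F\in L^2$ be $T_\phi$-invariant. By \eqref{eq:fourier} with $\zeta=1$, the columns of $f_\sigma$ solve \eqref{eq:coh} with $\rho=\sigma$, so $f_\sigma=0$ almost everywhere for every nontrivial $\sigma$. By \eqref{eq:expansion}, $F$ is a function of $x$ only. This function is $T$-invariant, hence constant.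
\end{proof}

\subsection*{The abelian case}
When $\dim W=1$, Proposition~\ref{prop:main} has a soft proof. It suggests the answer to the question, and its ingredients return in Section~\ref{sec:eigen}.

Let $\mathcal U$ be the set of measurable functions $[0,1)\to S^1$ modulo null sets. It is a closed subset of $L^2$, hence a Polish space (a separable complete metric space), and a group under multiplication. Since its elements have modulus $1$,
\begin{equation}\label{eq:Umetric}
\|f\overline{f'}-1\|_2=\|f-f'\|_2,\qquad \|ff'-1\|_2\le\|f-1\|_2+\|f'-1\|_2 .
\end{equation}
We use two textbook facts. A continuous image of a closed subset of a Polish space in another Polish space is called \emph{analytic}, and analytic sets are measurable for the completion of every $\sigma$-finite Borel measure. Steinhaus's theorem says that if $E$ is a measurable set of positive Haar measure in $\mathbb R$ or in a torus, then $EE^{-1}$ (in $\mathbb R$, the set $E-E$) contains a neighborhood of the identity. For $B\in(S^1)^n$ let $\phi_B$ be the corresponding simple function with values in $S^1$, and define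
\begin{align*}
Q_1&=\{B\in(S^1)^n:\ f\circ T=\phi_Bf\ \text{for some } f\in\mathcal U\},\\
Q&=\{B\in(S^1)^n:\ f\circ T=\zeta\phi_Bf\ \text{for some } f\in\mathcal U,\ \zeta\in S^1\}.
\end{align*}

\begin{lemma}\label{lem:zeroone}
Each of $Q_1$ and $Q$ is either a null set or all of $(S^1)^n$.
\end{lemma}

\begin{proof}
Multiplying and conjugating solutions shows that $Q$ is a subgroup. Both sides of the equation $f\circ T=\zeta\phi_Bf$ depend continuously, in $L^2$, on $(B,\zeta,f)$: the map $f\mapsto f\circ T$ is an isometry, and $\|\zeta\phi_Bf-\zeta'\phi_{B'}f'\|_2\le|\zeta-\zeta'|+\max_i|B_i-B'_i|+\|f-f'\|_2$. So the solutions form a closed subset of $(S^1)^n\times S^1\times\mathcal U$, and its projection $Q$ is analytic, hence measurable. If $Q$ has positive measure, then $Q=QQ^{-1}$ contains a neighborhood of the identity. An open subgroup is closed, and $(S^1)^n$ is connected, so $Q=(S^1)^n$. Setting $\zeta=1$ throughout gives the proof for $Q_1$.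
\end{proof}

A constant tuple $(\zeta,\dots,\zeta)$ lies in $Q_1$ only if $\zeta$ is an eigenvalue of $T$. Eigenfunctions with different eigenvalues are orthogonal and $L^2$ is separable, so there are countably many eigenvalues, and $Q_1$ is null. Now let $\rho=\chi$ be a nontrivial character. Its image is a nontrivial compact connected subgroup of $S^1$, so $\chi$ is onto, and $\chi(A)=(\chi(A_1),\dots,\chi(A_n))$ is Haar distributed on $(S^1)^n$ when $A$ is Haar distributed on $G^n$. A nonzero solution of \eqref{eq:coh} has $T$-invariant, hence constant, modulus, so it exists only if $\chi(A)\in Q_1$. This proves Proposition~\ref{prop:main} for $\dim W=1$, and Theorem~\ref{thm:A} for tori, with no arithmetic information about $T$. One is led to guess that none is needed in general. But the argument multiplies solutions, which is not possible when $\dim W\ge2$. The proof below treats all $W$ at once and uses the geometry of interval exchanges instead.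

\section{The method on a rotation}\label{sec:model}

\subsection*{Return words}
Let $F_n$ be the free group on $g_1,\dots,g_n$. For $w\in F_n$ and $A\in G^n$, let $w(A)\in G$ be the image of $w$ under the homomorphism $g_i\mapsto A_i$. A tuple of elements of $F_n$ is a \emph{partial basis} if it extends to a free basis of $F_n$; a subtuple of a partial basis is a partial basis. Let $\xi\colon[0,1)\to F_n$ be the function equal to $g_i$ on $I_i$. All intervals $[a,b)$ are understood to be nonempty. If $K=[a,b)\subset[0,1)$ and $z\in K$ has first return time $h=\min\{j\ge1:T^jz\in K\}$, put $T_Kz=T^hz$, and call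
\[
w_K(z)=\xi(T^{h-1}z)\cdots\xi(Tz)\,\xi(z)
\]
the \emph{return word} of $z$. Iterating \eqref{eq:coh} gives, for almost every $z\in K$,
\begin{equation}\label{eq:iterated}
f(T_Kz)=\rho\bigl(w_K(z)(A)\bigr)f(z).
\end{equation}

\subsection*{What is needed}
Let $f$ solve \eqref{eq:coh}, normalized so that $|f|=1$. On a short interval $K$ around a typical point, a measurable function is close to one value $v$ on all but a small proportion of $K$. If a word $w$ is the return word on a definite proportion of $K$, some $z$ with this return word has both $f(z)$ and $f(T_Kz)$ close to $v$, and \eqref{eq:iterated} says that $\rho(w(A))$ almost fixes the unit vector $v$. We want this event to be improbable for random $A$, and this imposes three requirements.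

One word is not enough: every element of $SO(3)$ fixes a unit vector in the standard representation. Two words $w^1,w^2$ are needed, and they must be independent: powers of one word are useless, since they fix the same vector. If $(w^1,w^2)$ is a partial basis, then $(w^1(A),w^2(A))$ is a Haar random pair (Lemma~\ref{lem:nielsen}), and a random pair rarely has a common almost fixed vector (Lemma~\ref{lem:pairs}). Finally, both words must occupy a proportion of $K$ bounded below independently of the scale. This leads to the following definition.

\begin{definition}\label{def:balanced}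
Let $\kappa>0$. An interval $K=[a,b)\subset[0,1)$ is \emph{$\kappa$-balanced} if there are intervals $K^1,K^2\subset K$ of length at least $\kappa|K|$ and a partial basis $(w^1,w^2)$ of $F_n$ such that every point of $K^r$ returns to $K$ with return word $w^r$, for $r=1,2$.
\end{definition}

Balanced intervals depend on $T$ alone and not on $A$; this is what lets us integrate over $A$. They are needed around a definite proportion of all points, not only near one chosen point, because we do not control where $f$ is approximately constant.

\begin{example}\label{ex:rotation}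
Let $Tx=x+\theta\bmod 1$ with $\theta\in(0,\frac1{10})$ irrational, $I_1=[0,1-\theta)$ and $I_2=[1-\theta,1)$. The interval $[0,1)$ has the return words $g_1,g_2$, but the second occupies the proportion $\theta$, which may be tiny. Let $j,k\ge0$ be integers with $j+k=\lfloor1/\theta\rfloor-2$, and put $K=[j\theta,\beta)$ with $\beta=1-k\theta$ (Figure~\ref{fig:rotation}). Then $2\theta\le|K|<3\theta$. A point of $[j\theta,\beta-\theta)$ returns in one step with word $g_1$. A point of $[\beta-\theta,\beta)$ leaves $K$ to the right, reaches $I_2$ after $k$ steps in $I_1$, is sent into $[0,\theta)$, and after $j$ more steps in $I_1$ lies in $[j\theta,(j+1)\theta)\subset K$; its word is $g_1^jg_2g_1^k$. These two words generate $F_2$, and the pair $(A_1,A_1^jA_2A_1^k)$ is Haar distributed on $G^2$, because for fixed $A_1$ the map $A_2\mapsto A_1^jA_2A_1^k$ preserves Haar measure. The two pieces occupy at least $\frac12$ and $\frac13$ of $K$, whatever $\theta$ is, and the intervals $K$ cover $[0,1)$ as $j$ varies.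

The choice of endpoints matters. Replace the left endpoint by $j\theta+\eta$ with $0<\eta<\theta$. Points that land in $[\eta,\theta)$ still need $j$ steps to return, but points that land in $[0,\eta)$ need $j+1$. There are now three return words $g_1$, $g_1^jg_2g_1^k$, $g_1^{j+1}g_2g_1^k$, too many for a partial basis of $F_2$.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.95cm,y=1cm]
\draw (0,0) -- (12,0);
\foreach \j in {0,...,10} \draw ({1.14*\j},0) -- ({1.14*\j},0.18);
\foreach \k in {0,...,10} \draw ({12-1.14*\k},0) -- ({12-1.14*\k},-0.18);
\draw[line width=2.5pt] (3.42,0) -- (6.30,0);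
\node[above] at (0,0.18) {$0$};
\node[above] at (1.14,0.18) {$\theta$};
\node[above] at (3.42,0.18) {$j\theta$};
\node[below] at (5.16,-0.18) {$\beta-\theta$};
\node[below] at (6.30,-0.18) {$\beta$};
\node[below] at (10.86,-0.18) {$1-\theta$};
\node[below] at (12,-0.18) {$1$};
\draw[|-|] (3.42,0.95) -- (5.16,0.95) node[midway,above] {$g_1$};
\draw[|-|] (5.16,0.95) -- (6.30,0.95) node[midway,above] {$g_1^jg_2g_1^k$};
\end{tikzpicture}
\caption{A balanced interval for the rotation $x\mapsto x+\theta \bmod 1$. The upper ticks are the multiples of $\theta$, the lower ticks are the points $1-k\theta$. The bold interval $[j\theta,\beta)$ with $\beta=1-k\theta$ (here $j=3$, $k=5$) has length between $2\theta$ and $3\theta$. Its first return map exchanges two pieces, labeled by their return words.}\label{fig:rotation}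
\end{figure}

The general proof follows this pattern. Lemma~\ref{lem:basis} singles out a class of intervals, called admissible, whose return words form a partial basis. To reach small scales we cut $[0,1)$ into short admissible intervals. On each of them the return map is an IET in which either the two longest pieces are comparable, or one piece dominates. A dominant piece can only be moved by a small amount, so on it the return map looks like the rotation by a small angle $\theta$, and the construction of Example~\ref{ex:rotation} applies (Lemma~\ref{lem:balanced}).

\section{Random pairs in $G$}\label{sec:group}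

\begin{lemma}\label{lem:nielsen}
Let $(w^1,w^2)$ be a partial basis of $F_n$. If $A$ is Haar distributed on $G^n$, then $(w^1(A),w^2(A))$ is Haar distributed on $G^2$.
\end{lemma}

\begin{proof}
Extend the pair to a basis $(x_1,\dots,x_n)$ with $x_1=w^1$, $x_2=w^2$. By Nielsen's theorem, every basis of $F_n$ is obtained from $(g_1,\dots,g_n)$ by finitely many elementary moves: permuting the entries, inverting one entry, or replacing the first entry by the product of the first and the second. Substitution is a homomorphism, so $(x_1(A),\dots,x_n(A))$ is obtained from $A$ by the same moves, performed in $G^n$. Each move preserves Haar measure on $G^n$: permutations preserve a product measure, Haar measure on a compact group is invariant under inversion, and $(A_1,A_2)\mapsto(A_1A_2,A_2)$ is a right translation of the first coordinate for each fixed $A_2$. So $(x_1(A),\dots,x_n(A))$ is Haar distributed on $G^n$, and its first two coordinates are Haar distributed on $G^2$.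
\end{proof}

The second lemma needs one pair without a common fixed vector; analyticity then gives almost all pairs. We first find the pair.

\begin{lemma}\label{lem:dense}
A compact connected Lie group $G$ contains two elements that generate a dense subgroup.
\end{lemma}

\begin{proof}
We recall the structure theory used. Let $\mathbb T\subset G$ be a maximal torus, with Lie algebra $\mathfrak t\subset\mathfrak g$. Some $t\in\mathbb T$ generates a dense subgroup of $\mathbb T$. The normalizer $N(\mathbb T)$ is a finite union of cosets $\mathbb Tn_1,\dots,\mathbb Tn_r$. Under the adjoint action of $\mathbb T$, the space $\mathfrak g_{\mathbb C}$ is the sum of $\mathfrak t_{\mathbb C}$ and finitely many one-dimensional root spaces, on which $\mathbb T$ acts by distinct nontrivial characters. Any two maximal tori of a compact connected Lie group are conjugate in it.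

Let $H$ be a closed connected subgroup containing $\mathbb T$. Then $\mathfrak h_{\mathbb C}$ is $\mathbb T$-invariant and contains $\mathfrak t_{\mathbb C}$, so it is the sum of $\mathfrak t_{\mathbb C}$ and some of the root spaces. A connected subgroup is determined by its Lie algebra, so there are finitely many such $H$. Suppose that $H\ne G$ and $g\mathbb Tg^{-1}\subset H$. Both $\mathbb T$ and $g\mathbb Tg^{-1}$ are maximal tori of $H$, so $g\mathbb Tg^{-1}=h\mathbb Th^{-1}$ for some $h\in H$, and $g\in HN(\mathbb T)=Hn_1\cup\dots\cup Hn_r$. This set is null: $G$ is connected, so $\dim H<\dim G$. Choose $g$ outside these finitely many null sets. The group generated by $\mathbb T$ and $g\mathbb Tg^{-1}$ is a union of connected sets containing the identity (finite products of the two tori), so its closure $H$ is a closed connected subgroup that contains $\mathbb T$ and $g\mathbb Tg^{-1}$. By the choice of $g$, $H=G$. The closed subgroup generated by $t$ and $gtg^{-1}$ contains both tori, so it is $G$.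
\end{proof}

\begin{lemma}\label{lem:pairs}
Let $\rho$ and $W$ be as in Proposition~\ref{prop:main}. For $\varepsilon\ge0$ let $\mathcal B_\varepsilon$ be the set of $(g,h)\in G^2$ for which some unit vector $v\in W$ satisfies $|\rho(g)v-v|\le\varepsilon$ and $|\rho(h)v-v|\le\varepsilon$. Then $\mathcal B_\varepsilon$ is closed, and its Haar measure $\tau(\varepsilon)$ tends to $0$ as $\varepsilon\to0$.
\end{lemma}

\begin{proof}
The unit sphere of $W$ is compact. Hence $\mathcal B_\varepsilon$ is the projection to $G^2$ of a compact set, so it is closed, and $\bigcap_{\varepsilon>0}\mathcal B_\varepsilon=\mathcal B_0$, because a limit point of almost fixed unit vectors is a fixed unit vector. The sets decrease as $\varepsilon$ decreases, so it suffices to show that $\mathcal B_0$ is null. The operator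
\[
P(g,h)=4-\rho(g)-\rho(g)^*-\rho(h)-\rho(h)^*
\]
is Hermitian, and $\langle P(g,h)v,v\rangle=|\rho(g)v-v|^2+|\rho(h)v-v|^2$ since $\rho$ is unitary. So $P(g,h)$ is positive semidefinite, its kernel consists of the common fixed vectors, and $\mathcal B_0$ is the zero set of $\det P$. The matrix entries of $\rho$ are real-analytic on $G$, so $\det P$ is a real-analytic function on the connected manifold $G^2$. The zero set of such a function is null unless the function vanishes identically. It does not: a vector fixed by a pair that generates a dense subgroup lies in $W^G=0$, so the pair of Lemma~\ref{lem:dense} is not in $\mathcal B_0$.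
\end{proof}

In the proof of Theorem~\ref{thm:A}, connectedness of $G$ and the hypothesis $W^G=0$ enter only through Lemmas~\ref{lem:dense} and~\ref{lem:pairs}.

\section{Return words form a partial basis}\label{sec:basis}

\subsection*{Break points and gaps}
Let $D^+=\{d_1,\dots,d_{n-1}\}$, and let $D^-$ be the set of left endpoints of $TI_1,\dots,TI_n$ other than $0$. Both sets have $n-1$ elements and lie in $(0,1)$. Since $T$ sends left endpoints to left endpoints and interiors to interiors,
\begin{equation}\label{eq:D}
T^{-1}(D^-\cup\{0\})=D^+\cup\{0\},\qquad T\bigl((0,1)\setminus D^+\bigr)=(0,1)\setminus D^-.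
\end{equation}
All definitions and results below apply, after an affine change of variable, to an IET $S$ of an arbitrary interval $[a,b)$, with $a,b$ in place of $0,1$; we then write $D^\pm(S)$.

\begin{lemma}\label{lem:noperiodic}
An ergodic IET has no periodic point. In particular $T^{-1}0\in D^+$.
\end{lemma}

\begin{proof}
Let $T^px=x$ with $p\ge1$. The map $T^p$ is a translation on some $[x,x+\varepsilon)$, so it is the identity there. For $0<\varepsilon'<\min(\varepsilon,1/p)$ the set $\bigcup_{0\le j<p}T^j[x,x+\varepsilon')$ is invariant and has measure strictly between $0$ and $1$, which contradicts ergodicity. By \eqref{eq:D}, $T^{-1}0\in D^+\cup\{0\}$, and $0$ is not a fixed point.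
\end{proof}

For $N\ge0$ let $P_N=\{T^{-p}d:d\in D^+,\ 0\le p<N\}$. The intervals $[\cdot,\cdot)$ into which $P_N$ cuts $[0,1)$ are the \emph{$N$-gaps}, and $\eta_N$ is the largest length of an $N$-gap.

\begin{lemma}\label{lem:gaps}
If $T$ is an ergodic IET, then $\eta_N\to0$.
\end{lemma}

\begin{proof}
First, $T^N$ is a translation on each $N$-gap. This holds for $N=0$. An $(N+1)$-gap $J$ lies in an $N$-gap, so by induction $T^N$ is a translation on $J$. No $d\in D^+$ is interior to $T^NJ$, because $T^{-N}d\in P_{N+1}$ is not interior to $J$. So $T^NJ$ lies in one $I_i$, and $T^{N+1}$ is a translation on $J$.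

The sets $P_N$ increase. If their union is dense, then for each $\varepsilon>0$ some $P_N$ meets each interval of a fixed finite partition of $[0,1)$ into intervals of length less than $\varepsilon/2$, and then $\eta_{N'}<\varepsilon$ for $N'\ge N$. Suppose that the union is not dense, and let $V\subset(0,1)$ be a nonempty open interval that misses it. Then $V$ lies in an $N$-gap for every $N$, so every $T^N$ is a translation on $V$. The intervals $T^jV$ have equal length, so there are $j\ge0$ and $p\ge1$ such that $V'=T^jV$ meets $T^pV'$. On each interval $T^{ip}V'$, $i\ge0$, the map $T^p$ is a translation by some $t_i$, and $t=t_0\ne0$ by Lemma~\ref{lem:noperiodic}. We have $V'\cap(V'+t)\neq\emptyset$. If $t_0=\dots=t_{i}=t$, then $T^{ip}V'=V'+it$ and $T^{(i+1)p}V'=V'+(i+1)t$ overlap, so $t_{i+1}=t_i=t$. Hence $V'+it=T^{ip}V'\subset[0,1)$ for all $i\ge0$, which is impossible.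
\end{proof}

\subsection*{Admissible intervals}
The return map to an interval $K=[a,b)$ is broken at two kinds of points: those that hit $D^+$ before returning, and those that hit $a$ or $b$. There are at most $n-1$ of the first kind. A partial basis has at most $n$ elements, so we need endpoints that create no new breaks. This happens when an orbit segment through an endpoint, between two visits to $(a,b)$, passes through $D^+$ anyway.

\begin{definition}\label{def:admissible}
An interval $K=[a,b)\subset[0,1)$ is \emph{admissible} for $T$ if each endpoint $c\in\{a,b\}$ satisfies one of the following conditions: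
\begin{enumerate}
\item[(i)] $c\in\{0,1\}$;
\item[(ii)] for some $p\ge0$, $T^pc\in D^+$ and $T^sc\notin(a,b)$ for $0\le s\le p$;
\item[(iii)] for some $p\ge0$, $T^{-p}c\in D^-$ and $T^{-s}c\notin(a,b)$ for $0\le s\le p$.
\end{enumerate}
The set of \emph{cut points} of $K$ is
\[
Z=\{z\in(a,b):\ T^sz\in D^+\text{ for some $s\ge0$ such that } T^jz\notin(a,b)\text{ for }1\le j\le s\}.
\]
\end{definition}

In Example~\ref{ex:rotation}, $D^+=\{1-\theta\}$ and $D^-=\{\theta\}$; the endpoint $j\theta$ is of type (iii) or (i), the endpoint $1-k\theta$ is of type (ii) or (i), and $Z=\{\beta-\theta\}$. In general, if $z\in Z$ and $d=T^sz$ are as in the definition, then $z$ is the first point of the sequence $d,T^{-1}d,T^{-2}d,\dots$ that lies in $(a,b)$. So $d$ determines $z$, and $Z$ is finite.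

\begin{lemma}\label{lem:basis}
Let $T$ be an ergodic IET of $n\ge2$ intervals and $K=[a,b)$ an admissible interval. Let $K_1,\dots,K_m$ be the intervals $[\cdot,\cdot)$ into which $Z$ cuts $K$, so that $m=|Z|+1$.
\begin{enumerate}
\item[(a)] On each $K_p$ the return time to $K$ is a constant $h_p$ and the return word is a constant $w_p$. The map $T_K$ is an ergodic IET of $K$ that exchanges $K_1,\dots,K_m$.
\item[(b)] $2\le m\le n$, and $(w_1,\dots,w_m)$ is a partial basis of $F_n$.
\end{enumerate}
\end{lemma}

Part (a) is where admissibility is used. For part (b) we use two facts about free groups: $F_n$ cannot be generated by fewer than $n$ elements, because its abelianization is $\mathbb Z^n$; and $F_n$ is Hopfian, that is, every surjective homomorphism $F_n\to F_n$ is injective. Therefore any $n$ elements that generate $F_n$ form a basis, and it suffices to complete $w_1,\dots,w_m$ to a generating list of length at most $n$. The count will be that each of the $n-1$ points of $D^+$ accounts either for one cut point or for one extra generator, never for both.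

\begin{proof}
\emph{Step 1: the endpoints create no new cuts.} We claim that if $z\in(a,b)$, $s\ge1$, $T^jz\notin(a,b)$ for $1\le j\le s$, and $c=T^sz\in\{a,b\}$, then $z\in Z$. Note that $c\ne1$.
If $c=0$, then $T^{s-1}z=T^{-1}0\in D^+$, so $z\in Z$.
If $c$ is of type (ii), then $T^{s+p}z\in D^+$ and $T^jz\notin(a,b)$ for $1\le j\le s+p$, so $z\in Z$.
Let $c$ be of type (iii). Since $T^{-j}c\notin(a,b)$ for $0\le j\le p$ while $T^{-s}c=z\in(a,b)$, we have $s>p$. By \eqref{eq:D}, $T^{s-p-1}z=T^{-1}(T^{-p}c)\in D^+\cup\{0\}$. If this point is in $D^+$, then $z\in Z$. If it is $0$, then $s-p-1\ge1$ because $z\ne0$, and $T^{s-p-2}z=T^{-1}0\in D^+$, so again $z\in Z$.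

\emph{Step 2: each $K_p$ travels as a block.} Suppose that $T^s$ is a translation on $K_p$ and $T^jK_p\cap K=\emptyset$ for $1\le j\le s$; this holds for $s=0$. No $d\in D^+$ is interior to $T^sK_p$, for its preimage in the interior of $K_p$ would be a cut point. So $T^sK_p$ lies in a single interval $I_{i_p(s)}$, and $T^{s+1}$ is a translation on $K_p$. If the interval $T^{s+1}K_p$ meets $K$ without being contained in $K$, then $a$ or $b$ is interior to it, and Step~1 produces a cut point interior to $K_p$, a contradiction. So $T^{s+1}K_p$ is either disjoint from $K$, and the induction continues, or contained in $K$. By Poincar\'e recurrence the second case occurs, at a first time $s+1=h_p$. Thus the return time on $K_p$ is $h_p$, the map $T_K$ is a translation on $K_p$, and the return word is $w_p=g_{i_p(h_p-1)}\cdots g_{i_p(0)}$.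

\emph{Step 3: towers.} Call the intervals $T^sK_p$, $0\le s<h_p$, \emph{floors}. Suppose that $T^sz=T^{s'}z'$ with $z\in K_p$, $z'\in K_{p'}$, $0\le s<h_p$, $0\le s'<h_{p'}$ and $s\le s'$. Then $T^{s'-s}z'=z\in K$ with $s'-s<h_{p'}$, so $s=s'$ and $z=z'$. Hence the floors are disjoint. Applying this to the top floors shows that $T_K$ is injective. The union $Y$ of the floors satisfies $TY\subset Y$, so $|Y|=1$ by ergodicity. The complement of $Y$ is a finite union of intervals $[\cdot,\cdot)$ of total length $0$, so it is empty. In the same way $T_KK$ is a finite union of such intervals of total length $|K|$, so $T_KK=K$, and $T_K$ is an exchange of $K_1,\dots,K_m$. If $E\subset K$ is $T_K$-invariant, then $\widehat E=\bigcup_p\bigcup_{s<h_p}T^s(E\cap K_p)$ is $T$-invariant and $\widehat E\cap K=E$, so $|E|$ is $0$ or $|K|$. This proves (a). If $m=1$, then $T_K$ is a translation of $K$ onto itself, hence the identity, which contradicts Lemma~\ref{lem:noperiodic}. So $m\ge2$.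

\emph{Step 4: the climbing word and its jumps.} Let $\Gamma=\langle w_1,\dots,w_m\rangle$. We measure how far $\Gamma$ is from $F_n$. For $y$ in the floor $T^sK_p$, let $u(y)=g_{i_p(s-1)}\cdots g_{i_p(0)}$ be the word read while climbing from $K$ to $y$; thus $u=1$ on $K$. For every $y\in[0,1)$,
\begin{equation}\label{eq:u}
u(Ty)\in\xi(y)\,u(y)\,\Gamma .
\end{equation}
Indeed, if $s<h_p-1$ then $u(Ty)=\xi(y)u(y)$, and if $s=h_p-1$ then $\xi(y)u(y)=w_p\in\Gamma$ and $u(Ty)=1$. If the coset $u(y)\Gamma$ were independent of $y$, then \eqref{eq:u} would put every $g_i$ in $\Gamma$. So we study where the coset changes.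

The function $u$ is constant on each of the finitely many floors, so the left limit $u(y^-)$ exists for $y\in(0,1)$. Let $\Delta(y)=\Gamma\,u(y^-)^{-1}u(y)\,\Gamma$, and call $y\in(0,1)$ a \emph{jump} if $\Delta(y)\ne\Gamma$. Jumps are endpoints of floors, so there are finitely many, and none lies in $(a,b)$, where $u=1$. The key property is
\begin{equation}\label{eq:Delta}
\Delta(Ty)=\Delta(y)\qquad\text{for }y\in(0,1)\setminus D^+ .
\end{equation}
To see it, let $y$ be interior to $I_i$. Near $y$, $T$ is a translation and $\xi=g_i$. By \eqref{eq:u} at $y$ and at a point slightly to its left, $u(Ty)=g_iu(y)\gamma$ and $u((Ty)^-)=g_iu(y^-)\gamma'$ with $\gamma,\gamma'\in\Gamma$. The letter $g_i$ cancels: $u((Ty)^-)^{-1}u(Ty)=\gamma'^{-1}u(y^-)^{-1}u(y)\gamma$.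

\emph{Step 5: generators of $F_n$.} Let $D_1$ be the set of jumps that belong to $D^+$. For $d\in D_1$ put $v_d=u(d^-)^{-1}u(d)$, and let $\Gamma^*$ be the group generated by $\Gamma$ and the $v_d$. Let $y$ be any jump. If no $T^jy$, $j\ge0$, were in $D^+$, then by \eqref{eq:D} and \eqref{eq:Delta} all $T^jy$ would lie in $(0,1)\setminus D^+$ and be jumps; they are distinct by Lemma~\ref{lem:noperiodic}, and there are finitely many jumps. So the forward orbit of $y$ has a first point $d$ in $D^+$, and $\Delta(d)=\Delta(y)\ne\Gamma$ by \eqref{eq:Delta}. Thus $d\in D_1$ and $u(y^-)^{-1}u(y)\in\Gamma v_d\Gamma\subset\Gamma^*$. If $y\in(0,1)$ is not a jump, then $u(y^-)^{-1}u(y)\in\Gamma$. Hence the coset $u(y)\Gamma^*$ is the same on adjacent floors, so it is constant, and it equals $\Gamma^*$ on $K$. Therefore $u$ takes values in $\Gamma^*$, and \eqref{eq:u} gives $\xi(y)\in\Gamma^*$ for all $y$. This means $\Gamma^*=F_n$.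

\emph{Step 6: counting.} For $z\in Z$ let $s\ge0$ be minimal with $T^sz\in D^+$, and put $d(z)=T^sz$. This $s$ is at most the one in the definition of $Z$, so $T^jz\notin(a,b)$ for $1\le j\le s$, and $z$ is the first point of the backward orbit of $d(z)$ in $(a,b)$. So $z\mapsto d(z)$ is injective. By \eqref{eq:D} and minimality of $s$, $T^jz\in(0,1)\setminus D^+$ for $0\le j<s$, so \eqref{eq:Delta} gives $\Delta(d(z))=\Delta(z)=\Gamma$, since $z\in(a,b)$ is not a jump. Hence $d(z)\in D^+\setminus D_1$, and $m-1=|Z|\le n-1-|D_1|$. The list $w_1,\dots,w_m,(v_d)_{d\in D_1}$ generates $F_n$ and has length $m+|D_1|\le n$. So its length is $n$ and it is a basis.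
\end{proof}

\begin{remark}\label{rem:connections}
By \eqref{eq:D} and \eqref{eq:Delta}, the preimage of a jump outside $D^-$ is a jump, so the backward orbit of a jump reaches $D^-$, just as its forward orbit reaches $D^+$. If no point $T^jc$ with $c\in D^-$, $j\ge0$, lies in $D^+$, there are therefore no jumps, $m=n$, and the return words form a basis. Since $T$ is only assumed ergodic, jumps can occur. Take the rotation and the interval $K$ of Example~\ref{ex:rotation} with $j\ge2$, $k\ge1$, but regard the rotation as an exchange of the three intervals $[0,\theta)$, $[\theta,1-\theta)$, $[1-\theta,1)$. Then $D^+=\{\theta,1-\theta\}$, $D^-=\{\theta,2\theta\}$, and $K$ is admissible. The return words are $g_2$ and $g_2^{j-1}g_1g_3g_2^k$, so $m=2<3$. We have $u=g_3g_2^k$ on $[0,\theta)$ and $u=g_1g_3g_2^k$ on $[\theta,2\theta)$, so $u(\theta^-)^{-1}u(\theta)$ is a conjugate of $g_1$. In the abelianization $\mathbb Z^3$ the image of $g_1$ is not in the image of $\Gamma$, so $\theta$ is a jump, and this conjugate of $g_1$ is the missing basis element.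
\end{remark}

We shall apply Lemma~\ref{lem:basis} twice in succession, and we need the partial basis property to survive.

\begin{lemma}\label{lem:twice}
Let $T$, $K$, $K_p$, $w_p$ be as in Lemma~\ref{lem:basis}, let $S=T_K$, and let $K'\subset K$ be admissible for $S$. Let $K'_1,\dots,K'_{m'}$ be the intervals given by Lemma~\ref{lem:basis} for $S$ and $K'$. Then $2\le m'\le n$, the return word of $T$ to $K'$ is constant on each $K'_r$, and these $m'$ words form a partial basis of $F_n$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:basis}, $S$ is an ergodic exchange of $m$ intervals with $2\le m\le n$, so the lemma applies to $S$ and $K'$. It gives $2\le m'\le m$ and return words $x_1,\dots,x_{m'}$ that extend to a basis $x_1,\dots,x_m$ of $F_m$. The $T$-orbit of $z\in K'_r$ up to its return to $K'$ is a concatenation of excursions from $K$ to $K$, one for each step of $S$, and an excursion that starts in $K_p$ reads $w_p$. So the return word of $T$ is $x_r(w_1,\dots,w_m)$. Extend $w_1,\dots,w_m$ to a basis $w_1,\dots,w_n$ of $F_n$. The elements $x_r(w_1,\dots,w_m)$, $1\le r\le m$, generate $\langle w_1,\dots,w_m\rangle$, so together with $w_{m+1},\dots,w_n$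 they are $n$ generators of $F_n$, hence a basis.
\end{proof}

\section{Balanced intervals at small scales}\label{sec:balanced}

For a given ergodic $T$ we have no control over the lengths $|K_p|$ in Lemma~\ref{lem:basis}; one of them may fill almost all of $K$ at every scale we choose in advance. The next lemma shows that one further induction repairs this, with a constant that depends only on $n$.

\begin{lemma}\label{lem:balanced}
Let $T$ be an ergodic IET of $n\ge2$ intervals and $\kappa=1/(10n^2)$. For every $N\ge1$ there are a finite family $\mathcal J_N$ of disjoint intervals of total length at least $\frac12$ and, for each $J\in\mathcal J_N$, a $\kappa$-balanced interval $K_J\supset J$ with $|K_J|\le\eta_N$.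
\end{lemma}

\begin{proof}
It suffices to cover at least half of each $N$-gap $K=[a,b)$ by finitely many disjoint intervals $J$ with $\kappa$-balanced intervals $K_J$, $J\subset K_J\subset K$.

The gap $K$ is admissible for $T$. An endpoint $c\notin\{0,1\}$ equals $T^{-p}d$ with $d\in D^+$ and $0\le p<N$, and the points $T^sc=T^{-(p-s)}d$, $0\le s\le p$, belong to $P_N$, so they are not in $(a,b)$; this is type (ii). Let $S=T_K$ and let $K_1,\dots,K_m$ be given by Lemma~\ref{lem:basis}. Let $K_i=[y,y+L)$ be a longest of them, and let $M$ be the largest length among the others.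

\emph{Case 1: $L\le10nM$.} Since $|K|\le nL$, we have $L\ge|K|/n$ and $M\ge L/(10n)\ge\kappa|K|$. So $K$ is $\kappa$-balanced, and we take $J=K_J=K$.

\emph{Case 2: $L>10nM$.} On $K_i$ the map $S$ is the translation by some $t$, and $t\ne0$ by Lemma~\ref{lem:noperiodic}. Put $\theta=|t|$. Both $K_i$ and $K_i+t$ lie in $K$, so
\[
\theta\le|K|-L\le(n-1)M<L/10 .
\]
We imitate Example~\ref{ex:rotation}, with the arithmetic progressions of step $\theta$ that start at the two ends of $K_i$.

\emph{Claim: if $k,l\ge1$ are integers and $\alpha=y+k\theta<\beta=y+L-l\theta$, then $K'=[\alpha,\beta)$ is admissible for $S$.} The points $y+j\theta$ for $0\le j\le k$ and $y+L-j\theta$ for $1\le j\le l$ lie in $K_i$, where $S$ adds $t$.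

Let $t=\theta>0$. The left endpoint $y+\theta$ of $SK_i$ exceeds $a$, so $y+\theta\in D^-(S)$. We have $S^{-s}\alpha=\alpha-s\theta\le\alpha$ for $0\le s\le k-1$, and $S^{-(k-1)}\alpha=y+\theta$, so $\alpha$ is of type (iii). Since $y+L+\theta\le b$, the right endpoint $y+L$ of $K_i$ is less than $b$, so $y+L\in D^+(S)$. We have $S^s\beta=\beta+s\theta\ge\beta$ for $0\le s\le l$, and $S^l\beta=y+L$, so $\beta$ is of type (ii).

Let $t=-\theta<0$. Since $y-\theta\ge a$, we have $y>a$ and $y\in D^+(S)$. We have $S^s\alpha=\alpha-s\theta\le\alpha$ for $0\le s\le k$, and $S^k\alpha=y$, so $\alpha$ is of type (ii). The right endpoint $y+L-\theta$ of $SK_i$ lies in $(a,b)$; the images $SK_p$ partition $K$, so it is the left endpoint of another image, and $y+L-\theta\in D^-(S)$. We have $S^{-s}\beta=\beta+s\theta\ge\beta$ for $0\le s\le l-1$, and $S^{-(l-1)}\beta=y+L-\theta$, so $\beta$ is of type (iii). The claim is proved.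

For each integer $k$ with $1\le k\le L/\theta-3$ put $\alpha=y+k\theta$ and $J=[\alpha,\alpha+\theta)$, and let $\beta$ be the unique point of $y+L-\theta\mathbb Z$ in $[\alpha+2\theta,\alpha+3\theta)$. Then $\beta<\alpha+3\theta\le y+L$, so $\beta=y+L-l\theta$ with $l\ge1$, and $K'=[\alpha,\beta)$ is admissible for $S$. It contains $J$, and $\ell=|K'|\in[2\theta,3\theta)$. We show that $K_J=K'$ is $\kappa$-balanced.

By Lemma~\ref{lem:twice}, $K'$ is cut into at most $n$ pieces with constant return words that form a partial basis of $F_n$. Let $K'_*=[\alpha,\beta-\theta)$ if $t>0$ and $K'_*=[\alpha+\theta,\beta)$ if $t<0$. Every $z\in K'$ is interior to $K_i$, so $z\notin D^+(S)$ and $Sz=z+t$, and $Sz\in K'$ exactly when $z\in K'_*$. If $z$ is interior to $K'_*$, then $Sz\in(\alpha,\beta)$, so $z$ is not a cut point of $K'$ for $S$: the value $s=0$ in the definition fails because $z\notin D^+(S)$, and $s\ge1$ fails because $Sz\in(\alpha,\beta)$. Hence $K'_*$ lies in one piece. The $S$-return time is constant on pieces, equals $1$ on $K'_*$ and is at least $2$ on $K'\setminus K'_*$, so $K'_*$ is a piece. Its length is $\ell-\theta\ge\ell/2$.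 The rest of $K'$ has length $\theta>\ell/3$ and consists of at most $n-1$ pieces, so one of them has length at least $\ell/(3n)\ge\kappa\ell$.

The number of admissible values of $k$ exceeds $L/\theta-4$, so the disjoint intervals $J$ have total length greater than $L-4\theta$. The part of $K$ that they do not cover has length less than
\[
(|K|-L)+4\theta\le5(n-1)M<L/2\le|K|/2 .\qedhere
\]
\end{proof}

\section{Proof of Proposition~\ref{prop:main}}\label{sec:main}

Let $E$ be the set of $A\in G^n$ for which \eqref{eq:coh} has a solution that is not almost everywhere zero. We do not need to know that $E$ is measurable: we cover it by Borel sets of arbitrarily small measure. Fix $\varepsilon>0$. Take $\kappa$, $\mathcal J_N$, $K_J$ from Lemma~\ref{lem:balanced}, and for each $J\in\mathcal J_N$ fix intervals $K_J^1,K_J^2\subset K_J$ and words $w_J^1,w_J^2$ as in Definition~\ref{def:balanced}. With $\mathcal B_\varepsilon$ and $\tau$ from Lemma~\ref{lem:pairs}, define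
\[
s_N(A)=\sum_{J\in\mathcal J_N}|J|\cdot\mathbf 1_{\mathcal B_{2\varepsilon}}\bigl(w_J^1(A),w_J^2(A)\bigr).
\]
This is the total length of those $J$ whose two words, evaluated at $A$, have a common almost fixed vector. It is a Borel function of $A$, since $\mathcal B_{2\varepsilon}$ is closed. The words do not depend on $A$, so Lemma~\ref{lem:nielsen} gives
\begin{equation}\label{eq:mean}
\int_{G^n}s_N(A)\,dA=\tau(2\varepsilon)\sum_{J\in\mathcal J_N}|J|\le\tau(2\varepsilon).
\end{equation}

\emph{Claim: if $A\in E$, then $\liminf_{N}s_N(A)\ge\frac12$.} Let $f$ be a solution. Since $\rho$ is unitary, $|f|$ is $T$-invariant, so it is almost everywhere equal to a nonzero constant, and we normalize it to be $1$. Let $X_N$ be the union of the intervals in $\mathcal J_N$. For $x\in J\in\mathcal J_N$ put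
\[
b_N(x)=\frac1{|K_J|}\int_{K_J}|f(z)-f(x)|\,dz,
\]
and put $b_N=0$ off $X_N$; the function $b_N$ is measurable. Extend $f$ by $0$ outside $[0,1)$. By the Lebesgue differentiation theorem, almost every $x$ is a Lebesgue point of $f$, that is, $\frac1{2r}\int_{x-r}^{x+r}|f(z)-f(x)|\,dz\to0$ as $r\to0$. For $x\in J$ and $r=|K_J|$ we have $K_J\subset[x-r,x+r]$, so $b_N(x)$ is at most twice this average, and $r\le\eta_N\to0$ by Lemma~\ref{lem:gaps}. Hence $b_N\to0$ almost everywhere, and so in measure. The set
\[
X_N'=\{x\in X_N:\ |f(x)|=1,\ b_N(x)<\kappa\varepsilon/2\}
\]
therefore has measure at least $\frac12-o(1)$ as $N\to\infty$.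

Let $x\in X'_N$, with $x\in J$. Put $K=K_J$, $v=f(x)$ and $R=\{z\in K:|f(z)-v|\ge\varepsilon\}$. Then $\varepsilon|R|\le b_N(x)|K|$, so $|R|<\frac\kappa2|K|$. The map $T_K$ is injective and a piecewise translation, so $|T_K^{-1}R|\le|R|$. For $r=1,2$,
\[
|K^r_J|\ge\kappa|K|>|R|+|T_K^{-1}R| ,
\]
so there is $z\in K_J^r$ with $z\notin R$, $T_Kz\notin R$, at which \eqref{eq:iterated} holds. With $U=\rho(w_J^r(A))$ we have $f(T_Kz)=Uf(z)$, and
\[
|Uv-v|\le|U(v-f(z))|+|f(T_Kz)-v|<2\varepsilon .
\]
The same unit vector $v$ serves for $r=1$ and $r=2$, so $(w_J^1(A),w_J^2(A))\in\mathcal B_{2\varepsilon}$. Every $J$ that meets $X'_N$ is thus counted in $s_N(A)$, and $s_N(A)\ge|X'_N|$. This proves the claim.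

By the claim, $E$ lies in the Borel set $\{\liminf_Ns_N\ge\frac12\}$. By Fatou's lemma and \eqref{eq:mean}, $\int\liminf_N s_N\,dA\le\tau(2\varepsilon)$, so by Markov's inequality this set has measure at most $2\tau(2\varepsilon)$. Letting $\varepsilon\to0$ and using Lemma~\ref{lem:pairs}, we see that $E$ is null. This proves Proposition~\ref{prop:main}, and with it Theorem~\ref{thm:A}. \qed

\section{Eigenfunctions and weak mixing}\label{sec:eigen}

We prove Theorem~\ref{thm:B}. Recall that the commutator subgroup $G'$ of a compact connected Lie group $G$ is closed, that $G/G'$ is a torus, and that $G$ is semisimple exactly when this torus is trivial. Characters of $G$ factor through $G/G'$. So $G$ is semisimple if and only if its only character is trivial.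

\subsection*{Representations of dimension at least two}
The eigenvalue $\zeta$ in \eqref{eq:fourier} ranges over an uncountable set, so we cannot apply Proposition~\ref{prop:main} to each $\zeta$ separately. We remove $\zeta$ by passing from a vector to the projection onto its line.

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
Let $\sigma$ be irreducible on $V$ with $\dim V\ge2$. Let $G$ act by conjugation on the space $\operatorname{End}_0(V)$ of operators of trace zero. This action is unitary for the inner product $\operatorname{tr}(XY^*)$, and by Schur's lemma an invariant operator is a scalar, so $\operatorname{End}_0(V)^G=0$. For almost every $A$, the conclusion of Proposition~\ref{prop:main} holds for $\operatorname{End}_0(V)$ for all of the countably many such $\sigma$. Fix such an $A$ and let $F\circ T_\phi=\zeta F$. Let $f$ be a column of $f_\sigma$, and put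
\[
\Phi(x)=f(x)f(x)^*-\frac{|f(x)|^2}{\dim V}\,\mathrm{Id}\in\operatorname{End}_0(V),
\]
where $ff^*$ is the operator $v\mapsto\langle v,f\rangle f$. By \eqref{eq:fourier} and $|\zeta|=1$, we have $\Phi(Tx)=\sigma(\phi(x))\Phi(x)\sigma(\phi(x))^{-1}$ almost everywhere. So $\Phi=0$ almost everywhere. An operator of rank one is not a scalar when $\dim V\ge2$, so $f=0$ almost everywhere. Only the one-dimensional $\sigma$, that is, the characters, remain in \eqref{eq:expansion}:
\begin{equation}\label{eq:chars}
F(x,y)=\sum_\chi f_\chi(x)\overline{\chi(y)},\qquad f_\chi\circ T=\zeta\,\phi_{\chi(A)}\,f_\chi ,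
\end{equation}
where $\chi(A)=(\chi(A_1),\dots,\chi(A_n))$. If $G$ is semisimple, only $\chi=1$ occurs.
\end{proof}

\subsection*{Characters}
Everything now depends on the subgroup $Q\subset(S^1)^n$ of Section~\ref{sec:reduction}, which is determined by $T$ alone and is null or everything by Lemma~\ref{lem:zeroone}.

\begin{lemma}\label{lem:dichotomy}
If $Q$ is null, then for almost every $A\in G^n$ all eigenfunctions of $T_\phi$ are functions of $x$ only. If $Q=(S^1)^n$ and $G$ is not semisimple, then for every $A$ there is an eigenfunction that is not a function of $x$ only.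
\end{lemma}

\begin{proof}
Let $Q$ be null. For a nontrivial character $\chi$, the tuple $\chi(A)$ is Haar distributed on $(S^1)^n$, as we saw in Section~\ref{sec:reduction}. There are countably many characters, so for almost every $A$ the expansion \eqref{eq:chars} holds for all eigenfunctions and $\chi(A)\notin Q$ for all $\chi\ne1$. A nonzero $f_\chi$ in \eqref{eq:chars} has $T$-invariant, hence constant, modulus, and after normalization it shows that $\chi(A)\in Q$. So $f_\chi=0$ for $\chi\ne1$.

Let $Q=(S^1)^n$, let $\chi$ be a nontrivial character, and let $A\in G^n$. There are $\zeta\in S^1$ and $f\in\mathcal U$ with $f\circ T=\zeta\phi_{\chi(A)}f$. Then $F(x,y)=f(x)\overline{\chi(y)}$ satisfies $F(Tx,\phi(x)y)=\zeta\chi(\phi(x))f(x)\overline{\chi(\phi(x))}\,\overline{\chi(y)}=\zeta F(x,y)$, and $F$ depends on $y$.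
\end{proof}

\begin{lemma}\label{lem:star}
$Q=(S^1)^n$ if and only if \eqref{eq:star} holds.
\end{lemma}

\begin{proof}
Assume \eqref{eq:star}. Given $B=(e(s_1),\dots,e(s_n))$, choose $f_i\in\mathcal U$ with $f_i\circ T=e(s_i(\mathbf 1_{I_i}-\lambda_i))f_i$. The product $f=f_1\cdots f_n$ satisfies $f\circ T=\zeta\phi_Bf$ with $\zeta=e(-\sum_is_i\lambda_i)$. So $B\in Q$.

Conversely, let $Q=(S^1)^n$ and fix $i$. Let $\mathcal R$ be the set of $(s,\zeta,f)\in\mathbb R\times S^1\times\mathcal U$ with $f\circ T=\zeta\,e(s\mathbf 1_{I_i})f$. As in Lemma~\ref{lem:zeroone}, it is a closed subgroup, and by assumption every $s\in\mathbb R$ occurs in it. We must show that $\zeta=e(-s\lambda_i)$ is possible for every $s$. The difficulty is that $s$ does not determine $\zeta$: multiplying $f$ by an eigenfunction of $T$ changes $\zeta$. We fix $\zeta$ by requiring $f$ to be close to $1$.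

\emph{Small solutions exist.} For every $\varepsilon>0$ there is $s_0(\varepsilon)>0$ such that
\begin{equation}\label{eq:small}
|s|\le s_0(\varepsilon)\ \Longrightarrow\ \text{there is }(s,\zeta,f)\in\mathcal R\text{ with }\|f-1\|_2\le\varepsilon .
\end{equation}
Cover the separable space $\mathcal U$ by countably many closed balls $V_k$ of radius $\varepsilon/2$, and let $E_k\subset\mathbb R$ be the projection of the closed set $\{(s,\zeta,f)\in\mathcal R:f\in V_k\}$. The sets $E_k$ are analytic and cover $\mathbb R$, so one of them has positive measure, and by Steinhaus's theorem $E_k-E_k\supset[-s_0,s_0]$ for some $s_0>0$. If $s=t-t'$ with $(t,\zeta,f),(t',\zeta',f')\in\mathcal R$ and $f,f'\in V_k$, then $(s,\zeta\overline{\zeta'},f\overline{f'})\in\mathcal R$, and $\|f\overline{f'}-1\|_2\le\varepsilon$ by \eqref{eq:Umetric}.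

\emph{Small solutions determine $\zeta$.} Let $(s,\zeta,f),(s,\zeta',f')\in\mathcal R$ with $\|f-1\|_2,\|f'-1\|_2\le\frac14$. Then $h=f\overline{f'}$ satisfies $h\circ T=\zeta\overline{\zeta'}h$ and $\|h-1\|_2\le\frac12$. Since $\|h-1\|_2^2=2-2\operatorname{Re}\int h$, we get $\int h\ne0$, and $\int h=\int h\circ T=\zeta\overline{\zeta'}\int h$ gives $\zeta=\zeta'$. Let $s_1=s_0(\frac18)$. For $|s|\le s_1$ let $\zeta_s$ be the common value of $\zeta$ over all $(s,\zeta,f)\in\mathcal R$ with $\|f-1\|_2\le\frac14$; by \eqref{eq:small} it is attained with $\|f-1\|_2\le\frac18$. By \eqref{eq:Umetric} the product of two solutions within $\frac18$ of $1$ is within $\frac14$ of $1$, so $\zeta_{s+s'}=\zeta_s\zeta_{s'}$ whenever $|s|,|s'|,|s+s'|\le s_1$. By induction on $k$, $\zeta_{ks/N}=(\zeta_{s/N})^k$ for $|s|\le s_1$ and $1\le k\le N$; in particular $\zeta_s=(\zeta_{s/N})^N$.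

\emph{The value of $\zeta_s$.} Fix $|s|\le s_1$ and $0<\varepsilon\le\frac14$, and let $S_N=\sum_{j<N}\mathbf 1_{I_i}\circ T^j$. For $N$ so large that $|s|/N\le s_0(\varepsilon)$, take $(s/N,\zeta,f)\in\mathcal R$ with $\|f-1\|_2\le\varepsilon$; then $\zeta=\zeta_{s/N}$. Iterating the equation $N$ times gives $(f\circ T^N)\overline f=\zeta_s\,e(sS_N/N)$, so
\[
\|\zeta_s\,e(sS_N/N)-1\|_2=\|f\circ T^N-f\|_2\le2\varepsilon .
\]
By the ergodic theorem $S_N/N\to\lambda_i$ almost everywhere, so letting $N\to\infty$ gives $|\zeta_se(s\lambda_i)-1|\le2\varepsilon$. Since $\varepsilon$ is arbitrary, $\zeta_s=e(-s\lambda_i)$.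

Thus for $|s|\le s_1$ there is $f\in\mathcal U$ with $(f\circ T)/f=e(s(\mathbf 1_{I_i}-\lambda_i))$. Replacing $f$ by $f^N$ replaces $s$ by $Ns$, so the same holds for all real $s$. This is \eqref{eq:star}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
Let $G$ not be semisimple. By Lemma~\ref{lem:zeroone}, $Q$ is null or $Q=(S^1)^n$, and by Lemma~\ref{lem:dichotomy} the first or the second alternative of (3) holds accordingly. The two alternatives exclude each other, so the second holds exactly when $Q=(S^1)^n$, that is, by Lemma~\ref{lem:star}, exactly when \eqref{eq:star} holds.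
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
An eigenfunction of $T$, regarded as a function of $(x,y)$, is an eigenfunction of $T_\phi$. So if $T_\phi$ is weakly mixing, then $T$ is, for every $A$. Let $T$ be weakly mixing. If \eqref{eq:star} held, then for $s=1$ we would have $e(\mathbf 1_{I_i}-\lambda_i)=e(-\lambda_i)$ and $f\circ T=e(-\lambda_i)f$ for some $f\in\mathcal U$. Since $0<\lambda_i<1$, the eigenvalue is not $1$, so $f$ would be a nonconstant eigenfunction. Hence \eqref{eq:star} fails, and $Q$ is null by Lemmas~\ref{lem:star} and~\ref{lem:zeroone}. By Lemma~\ref{lem:dichotomy}, for almost every $A$ every eigenfunction of $T_\phi$ is a function of $x$, so it is an eigenfunction of $T$, so it is constant.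
\end{proof}

\section{Invariant measures over a minimal interval exchange}\label{sec:measures}

Theorem~\ref{thm:A} applies to every ergodic IET, and this is what Theorem~\ref{thm:C} needs: a change of coordinate turns each ergodic invariant measure of $T$ into Lebesgue measure for another IET, about which we know nothing except ergodicity.

Let $T=(\lambda,\pi)$ be minimal, and let $\nu$ be a $T$-invariant Borel probability measure on $[0,1)$. A finite orbit is not dense, so $T$ has no periodic point. The points of an orbit have equal mass and are infinitely many, so $\nu$ has no atoms. If $V$ is a nonempty open interval, every orbit meets $V$, so the sets $T^jV$, $j\in\mathbb Z$, cover $[0,1)$, and $\nu(V)>0$. Put $h_\nu(x)=\nu([0,x))$. For $x\in I_i$, the interval $[0,Tx)$ is the disjoint union of $T[d_{i-1},x)$ and the $TI_j$ with $\pi(j)<\pi(i)$, so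
\begin{equation}\label{eq:h}
h_\nu(Tx)=h_\nu(x)+\sum_{\pi(j)<\pi(i)}\nu(I_j)-\sum_{j<i}\nu(I_j)\qquad(x\in I_i).
\end{equation}
This formula has two consequences.

First, $h_\nu$ is continuous and strictly increasing, with $h_\nu(0)=0$ and $h_\nu(x)\to1$ as $x\to1$, so it is a homeomorphism of $[0,1)$, and it carries $\nu$ to Lebesgue measure. By \eqref{eq:h}, $T'=h_\nu Th_\nu^{-1}$ is the IET with permutation $\pi$ and lengths $\nu(I_1),\dots,\nu(I_n)$, and it exchanges the intervals $h_\nu(I_i)$. Thus $h_\nu\times\mathrm{id}$ conjugates the extension of $T$ defined by $A$, with the measure $\nu\times\mathrm{Haar}$, to the extension of $T'$ defined by the same $A$, with the product of Lebesgue and Haar measure. If $\nu$ is ergodic, $T'$ is ergodic for Lebesgue measure, and Theorem~\ref{thm:A} shows that $\nu\times\mathrm{Haar}$ is $T_\phi$-ergodic for almost every $A$.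

Second, $T$ has at most $n$ ergodic invariant probability measures (Keane, Katok, Veech). We recall the argument. Given distinct ergodic $\nu_1,\dots,\nu_{n+1}$, there are real numbers $c_1,\dots,c_{n+1}$, not all zero, with $\sum_kc_k\nu_k(I_i)=0$ for $i=1,\dots,n$. By \eqref{eq:h} the continuous function $h=\sum_kc_kh_{\nu_k}$ satisfies $h\circ T=h$. It is constant on a dense orbit and $h(0)=0$, so $h=0$ and $\sum_kc_k\nu_k=0$. This is impossible, because distinct ergodic measures are mutually singular.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
By the two consequences above, for almost every $A$ the measure $\nu\times\mathrm{Haar}$ is $T_\phi$-ergodic for each of the finitely many ergodic $\nu$. Fix such an $A$. Call a point of $[0,1)\times G$ \emph{generic} for a probability measure $\mu$ if its Birkhoff averages $\frac1N\sum_{j<N}\psi\circ T_\phi^j$ converge to $\int\psi\,d\mu$ for every continuous $\psi$ on $[0,1]\times G$. It is enough to test a countable uniformly dense set of $\psi$. So the generic points form a Borel set, and if $\mu$ is invariant and ergodic, then $\mu$-almost every point is generic for $\mu$ by the ergodic theorem;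 continuity of $T_\phi$ is not needed.

Let $\mu$ be an ergodic $T_\phi$-invariant probability measure, and let $\nu$ be its projection to $[0,1)$. Then $\nu$ is $T$-invariant, and it is ergodic because the preimage of a $T$-invariant set is $T_\phi$-invariant. Let $R$ be the set of points generic for $\nu\times\mathrm{Haar}$. The map $(x,y)\mapsto(x,yg)$ commutes with $T_\phi$, so the averages of $\psi$ at $(x,yg)$ are the averages at $(x,y)$ of the continuous function $\psi_g(x,y)=\psi(x,yg)$, which has the same integral as $\psi$ against $\nu\times\mathrm{Haar}$. Hence $R$ is invariant under these maps, and $R=R_0\times G$ for a Borel set $R_0\subset[0,1)$. Since $\nu\times\mathrm{Haar}$ is ergodic, $\nu(R_0)=(\nu\times\mathrm{Haar})(R)=1$, and so $\mu(R)=\nu(R_0)=1$. Therefore some point is generic for both $\mu$ and $\nu\times\mathrm{Haar}$. The two measures then integrate all continuous functions on $[0,1]\times G$ equally, so $\mu=\nu\times\mathrm{Haar}$.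

Thus $T_\phi$ has finitely many ergodic invariant probability measures $\nu_k\times\mathrm{Haar}$. By the ergodic decomposition, every invariant probability measure is a convex combination $\sum_kc_k(\nu_k\times\mathrm{Haar})=(\sum_kc_k\nu_k)\times\mathrm{Haar}$. Conversely, if $\nu$ is $T$-invariant, then $\nu\times\mathrm{Haar}$ is $T_\phi$-invariant by Fubini's theorem, since $y\mapsto\phi(x)y$ preserves Haar measure for each $x$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{Scheglov}
Dmitri Scheglov, \emph{Nonabelian Rauzy-Veech Renormalization}, arXiv:2001.00110 (2020).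

\end{thebibliography}
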